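# Fibers of prevalent Hölder functions: dimension $1-\alpha$ over the positivity set of the occupation density

## 1. The theorem: an open set of levels with fibers of dimension exactly $1-\alpha$

Throughout, $0<\alpha<1$, $\lambda$ is Lebesgue measure, and $C^\alpha[0,1]$ is the Banach space of $\alpha$-Hölder functions $f\colon[0,1]\to\mathbb R$ with
$$\|f\|_\alpha=\sup_x|f(x)|+[f]_\alpha,\qquad [f]_\alpha=\sup_{x<y}\frac{|f(x)-f(y)|}{|x-y|^\alpha}.$$
For $f\in C[0,1]$ and an interval $I\subset[0,1]$ put $\nu_{f,I}(A)=\lambda(\{t\in I:f(t)\in A\})$ and $\nu_f=\nu_{f,[0,1]}$. This is the *occupation measure*: how much time $f$ spends in $A$.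

**Theorem 1.** For the prevalent $f\in C^\alpha[0,1]$ the measure $\nu_f$ has a continuous, compactly supported density $L_f$ (necessarily unique), and with the open set $U_f=\{y:L_f(y)>0\}$:

1. $\lambda(f^{-1}(U_f))=1$, and $U_f$ is nonempty and open, so $\lambda(U_f)>0$;
2. $\dim_H f^{-1}(y)\ge 1-\alpha$ for all $y\in U_f$;
3. $\overline{\dim}_B f^{-1}(y)\le 1-\alpha$ for all $y\in\mathbb R$; hence $\dim_H=\dim_P=\dim_B=1-\alpha$ for $f^{-1}(y)$, for every $y\in U_f$.

The theorem answers two questions from the paper "Hausdorff and packing dimension of fibers and graphs of prevalent continuous maps" by Balka, Darji and Elekes (arXiv:1408.2176). The first: for the prevalent $f\in C^\alpha[0,1]$, is there an open set $U_f$ which $f$ visits at almost all times, such that *every* fiber over $U_f$ has Hausdorff dimension at least $1-\alpha$? The second, weaker one: does $\dim_Hf^{-1}(y)\ge1-\alpha$ hold at least for a set of $y$ of positive measure? Items 1 and 2 say yes to both, for every $0<\alpha<1$,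 and the set $U_f$ is explicit: the levels where the occupation density is positive.

Three companion statements will also be proved. The first sharpens item 2, the second says what cannot be improved, and the third treats vector-valued maps.

**Theorem 2.** Let $c>\alpha+\frac12$ and $\varphi(r)=r^{1-\alpha}(\log(e/r))^{c}$. For the prevalent $f\in C^\alpha[0,1]$, $\mathcal H^\varphi(f^{-1}(y))>0$ for all $y\in U_f$.

**Theorem 3.**

* (a) $U_f$ cannot be replaced by the interior of the range: the set of $f\in C^\alpha[0,1]$ such that $f^{-1}(y)$ is a singleton for some $y\in\operatorname{int}f([0,1])$ is not shy.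
* (b) "Dimension $\ge1-\alpha$" cannot be replaced by "positive $\mathcal H^{1-\alpha}$ measure", even for positively many $y$: the set of $f$ with $\mathcal H^{1-\alpha}(f^{-1}(y))=0$ for a.e. $y$ is not shy. Even the set of $f$ with $\mathcal H^{1-\alpha}(f^{-1}(y))=0$ for every $y\in\mathbb R$ is not shy.

**Theorem 4.** Let $1\le d<1/\alpha$ ($d$ an integer). For the prevalent $f\in C^\alpha([0,1],\mathbb R^d)$ there is an open $U_f\subset\mathbb R^d$ with $\lambda(f^{-1}(U_f))=1$ and $\dim_Hf^{-1}(y)=\dim_Bf^{-1}(y)=1-\alpha d$ for all $y\in U_f$, and $\overline{\dim}_Bf^{-1}(y)\le1-\alpha d$ for all $y\in\mathbb R^d$.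

## 2. Shy sets, dimensions, and the mass distribution principle

**Definition (shy, prevalent).** A set $A\subset C^\alpha[0,1]$ is *shy* if there are a Borel set $B\supset A$ and a Borel probability measure $\mu$ on $C^\alpha[0,1]$ with compact support (that is, $\mu(K)=1$ for some compact $K$) such that $\mu(B+g)=0$ for every $g\in C^\alpha[0,1]$. A set is *prevalent* if its complement is shy. A property holds *for the prevalent $f$* if the set of $f$ having it is prevalent.

*Example.* The closed set $A=\{f:f(0)=0\}$ is shy. Let $\mu$ be the law of the constant function with value uniform in $[0,1]$; it lives on a compact set. Then $\mu(A+g)$ is the probability that a uniform variable equals $g(0)$, which is $0$. So the prevalent $f$ has $f(0)\ne0$.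

The recipe for proving prevalence is visible here: find *one* random function $X$, with law on a compact set, such that *for every deterministic drift $g$* the function $X+g$ almost surely has the property. The proof must work for all drifts, including nasty ones.

*Two shy sets have a shy union.* (Hunt, Sauer and Yorke, *Bull. AMS* 27 (1992), treat even countable unions.) Let $\mu_i,B_i$ witness that $A_i$ is shy, with $\mu_i(K_i)=1$, $K_i$ compact. Let $\mu$ be the image of $\mu_1\times\mu_2$ under addition $K_1\times K_2\to C^\alpha[0,1]$; it is carried by the compact set $K_1+K_2$. By Fubini, $\mu(B_1+g)=\int\mu_1(B_1+g-k)\,d\mu_2(k)=0$, and likewise for $B_2$. So $\mu(B_1\cup B_2+g)=0$ for all $g$.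

**Hausdorff measures.** For a gauge $\varphi$ with $\varphi(0)=0$, increasing near $0$,
$$\mathcal H^\varphi(E)=\lim_{\delta\to0}\inf\Big\{\sum_i\varphi(\operatorname{diam}A_i):E\subset\bigcup_iA_i,\ \operatorname{diam}A_i\le\delta\Big\};$$
$\mathcal H^s$ is the case $\varphi(r)=r^s$, and $\dim_HE=\sup\{s:\mathcal H^s(E)>0\}$.

**Mass distribution principle.** If $m$ is a finite Borel measure with $m(A)\le C\varphi(\operatorname{diam}A)$ for all closed $A$ of small diameter, then $\mathcal H^\varphi(E)\ge m(E)/C$ for Borel $E$. Indeed, a cover may be taken with closed sets (closure does not change diameter), and $m(E)\le\sum m(A_i)\le C\sum\varphi(\operatorname{diam}A_i)$.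

**Box and packing dimension.** Let $\mathcal D_m=\{[k2^{-m},(k+1)2^{-m}]:0\le k<2^m\}$ and $\mathcal D=\bigcup_{m\ge0}\mathcal D_m$. If $N_m$ counts the $I\in\mathcal D_m$ meeting $E\subset[0,1]$, then $\overline{\dim}_BE=\limsup\frac1m\log_2N_m$, and $\underline{\dim}_B$ is the $\liminf$; the empty set has dimension $0$. Of the packing dimension we use only $\dim_H\le\dim_P\le\overline{\dim}_B$. Also $\dim_H\le\underline{\dim}_B$.

## 3. Three functions by hand, and why the graph dimension is not enough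

**A constant.** For $f\equiv c$ we get $\nu_f=\delta_c$: no density, and the only nonempty fiber is $[0,1]$.

**The identity.** For $f(t)=t$, $\nu_f$ is Lebesgue measure on $[0,1]$. Its density is an indicator, with no continuous version, and all fibers are points or empty. Since $0<1-\alpha$, the dimension bound fails for this $f$. So the theorem is not about all $f$; randomness must be used.

**A coordinate of the Hilbert curve.** Take $\alpha=\frac12$. Recall that the Hilbert curve $h=(f_1,f_2)\colon[0,1]\to[0,1]^2$ is onto, $\frac12$-Hölder, and maps the $4^m$ intervals of $\mathcal D_{2m}$ bijectively to the $4^m$ closed dyadic squares of side $2^{-m}$. Look at $f_1\in C^{1/2}[0,1]$. A vertical line meets at most $2\cdot2^m$ of these squares, so at most $2\cdot 2^m$ intervals of $\mathcal D_{2m}$ meet $f_1^{-1}(y)$, and $\overline{\dim}_Bf_1^{-1}(y)\le\frac12$. Conversely, for $y\in[0,1]$ the curve maps $f_1^{-1}(y)$ onto $\{y\}\times[0,1]$, of dimension $1$; a $\frac12$-Hölder map at most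 doubles Hausdorff dimension, so $\dim_Hf_1^{-1}(y)\ge\frac12$. Hence all fibers over $[0,1]$ have dimension exactly $\frac12=1-\alpha$. The occupation measure is Lebesgue measure on $[0,1]$: each closed dyadic strip of width $2^{-m}$ receives mass at least $2^m\cdot4^{-m}=2^{-m}$, and grid lines are null since they receive at most $2\cdot2^M\cdot4^{-M}\to0$.

So $1-\alpha$ is the right number: an $\alpha$-Hölder function spreading its time evenly over levels has fibers this large. The proof will make "spreading evenly" precise.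

**Slicing the graph.** Clausel and Nicolay showed that the graph of the prevalent $f\in C^\alpha[0,1]$ has Hausdorff dimension $2-\alpha$. Fibers are horizontal slices of the graph, so a sensible person tries a slicing theorem. For Borel $E\subset\mathbb R^2$, almost every horizontal slice has dimension at most $\max(\dim_HE-1,0)$. This gives the *upper* bound $1-\alpha$ for a.e. $y$. In the other direction, the dimension of $E$ says nothing about slices in one fixed direction. If $v\in C^\alpha[0,1]$ has a graph of dimension $2-\alpha$, then $E=\{(v(y),y):y\in[0,1]\}$ has dimension $2-\alpha$ and every horizontal slice has at most one point. So the lower bound needs more information than the dimension of the graph.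

## 4. What the occupation densities must satisfy

Here is the deterministic half of the proof. It isolates two properties of $f$ that suffice. For $f\in C[0,1]$ consider:

* **(D1)** for every $I\in\mathcal D$, $\nu_{f,I}$ has a continuous compactly supported density $L_f(\cdot,I)$;
* **(D2)** for every $s\in(0,1-\alpha)$ there is $C_{f,s}$ with $\sup_yL_f(y,I)\le C_{f,s}|I|^s$ for all $I\in\mathcal D$.

A continuous density is unique, and it is nonnegative. Write $L_f=L_f(\cdot,[0,1])$, $\Lambda=\max L_f$, $U_f=\{L_f>0\}$, and $\omega_m(f)=\max_{I\in\mathcal D_m}\operatorname{osc}_If$.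

**Proposition 5.** If $f\in C^\alpha[0,1]$ satisfies (D1) and (D2), then items 1–3 of Theorem 1 hold for $f$. Moreover, if $f\in C[0,1]$ satisfies (D1) and $N_m(y)$ is the number of $I\in\mathcal D_m$ meeting $f^{-1}(y)$, then for all $y$ and $m$
$$N_m(y)\,2^{-m}\le2\Lambda\,\omega_m(f).\tag{1}$$

*Proof.*

**Step 1 (the open set).** This step proves item 1. $U_f$ is open since $L_f$ is continuous, and $\lambda(f^{-1}(U_f))=\nu_f(U_f)=\int_{U_f}L_f=\int L_f=1$. So $U_f\ne\emptyset$, and a nonempty open set has positive measure.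

**Step 2 (a measure on the fiber).** To bound $\dim_H$ from below we build a measure $m_y$ on $f^{-1}(y)$, for fixed $y\in U_f$; the idea is that $m_y(I)$ should be $L_f(y,I)$. If $I',I''$ are the dyadic halves of $I\in\mathcal D$, then $\nu_{f,I}=\nu_{f,I'}+\nu_{f,I''}$, so $L_f(\cdot,I)=L_f(\cdot,I')+L_f(\cdot,I'')$ a.e., hence everywhere by continuity. For $t=k2^{-m}$ put $F(t)=\sum_{i<k}L_f(y,[i2^{-m},(i+1)2^{-m}])$. By the additivity just shown, this does not depend on the way $t$ is written, and $F$ is nondecreasing on the dyadic rationals. Two dyadic rationals at distance $\le2^{-m}$ lie in a union of two adjacent intervals of $\mathcal D_m$ (one interval if $m=0$), so by (D2) $|F(t)-F(t')|\le2C_{f,s}2^{-ms}$ for $s\in(0,1-\alpha)$. So $F$ extends to a continuous nondecreasing function on $[0,1]$. Let $m_y$ be its Stieltjes measure. It has no atoms, $m_y(I)=L_f(y,I)$ for $I\in\mathcal D$, and $m_y([0,1])=L_f(y)>0$.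

**Step 3 ($m_y$ lives on the fiber).** If $I\in\mathcal D$ is disjoint from $f^{-1}(y)$, then $y$ is outside the compact set $f(I)$, so $\nu_{f,I}$ vanishes near $y$ and $m_y(I)=L_f(y,I)=0$. The relatively open set $[0,1]\setminus f^{-1}(y)$ is a countable union of such $I$. Hence $m_y(f^{-1}(y))=L_f(y)>0$.

**Step 4 (lower bound).** We check the hypothesis of the mass distribution principle with $\varphi(r)=r^s$. A closed set $A\subset[0,1]$ with $2^{-m-1}<\operatorname{diam}A\le2^{-m}$ is covered by two elements of $\mathcal D_m$, so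
$$m_y(A)\le2C_{f,s}2^{-ms}\le4C_{f,s}(\operatorname{diam}A)^s;$$
if $\operatorname{diam}A=0$ then $m_y(A)=0$. So $\mathcal H^s(f^{-1}(y))>0$ and $\dim_Hf^{-1}(y)\ge s$. Let $s\uparrow1-\alpha$: item 2.

**Step 5 (upper bound).** This step counts intervals. If $I\in\mathcal D_m$ meets $f^{-1}(y)$, then $f(I)\subset[y-\omega_m(f),y+\omega_m(f)]$. So all $N_m(y)$ such intervals, which do not overlap, lie in $f^{-1}([y-\omega_m(f),y+\omega_m(f)])$, and
$$N_m(y)2^{-m}\le\nu_f([y-\omega_m(f),y+\omega_m(f)])\le2\Lambda\,\omega_m(f),$$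
which is (1). For $f\in C^\alpha[0,1]$, $\omega_m(f)\le[f]_\alpha2^{-m\alpha}$, so $N_m(y)\le2\Lambda[f]_\alpha2^{m(1-\alpha)}$ and $\overline{\dim}_Bf^{-1}(y)\le1-\alpha$ for all $y$. With item 2 and the inequalities between dimensions, all of them equal $1-\alpha$ on $U_f$. $\square$

The remaining task is to show that the prevalent $f$ satisfies (D1) and (D2).

## 5. A Gaussian process just smoother than $\alpha$-Hölder

"Gaussian" means centered Gaussian unless a mean is mentioned. Constants $C,c>0$ may change from line to line. We need a random $X$ whose paths lie in a compact subset of $C^\alpha[0,1]$, but which is as rough as that permits. Fix $p>1$ (any $p>1$ serves for Theorem 1) and put, for $\xi\in\mathbb R$ and $0<h\le1$,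
$$s(\xi)=(1+\xi^2)^{-\alpha-1/2}(\log(e+\xi^2))^{-p},\quad\rho(h)=h^\alpha(\log(e/h))^{-p/2},\quad\omega(h)=h^\alpha(\log(e/h))^{(1-p)/2}.$$
The function $s$ is positive, even and integrable. Let $X$ be the stationary Gaussian process on $[0,1]$ with $\mathbb EX_sX_t=\int\cos((t-s)\xi)s(\xi)\,d\xi$; it exists because for real $c_i$
$$\mathbb E\Big(\sum c_iX_{t_i}\Big)^2=\int\Big|\sum c_ie^{it_i\xi}\Big|^2s(\xi)\,d\xi\ge0.\tag{2}$$
Increments of $X$ have standard deviation comparable with $\rho$, and paths have modulus of continuity $\omega=\rho\cdot\sqrt{\log(e/h)}$. The factor $\sqrt{\log}$ is the price of taking all times at once. The log-power in $s$, with $p>1$, is there to pay it: $\omega(h)/h^\alpha\to0$.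

Recall that for a Gaussian vector the conditional variance $\operatorname{Var}(X_t\mid X_{t_1},\dots,X_{t_k})$ is deterministic and equals $\min_{(c_i)}\mathbb E(X_t-\sum c_iX_{t_i})^2$.

**Lemma 6.**

* (a) $\mathbb E(X_t-X_s)^2\le C\rho(|t-s|)^2$.
* (b) There is $c>0$ such that for all $k\ge1$, all distinct $t,t_1,\dots,t_k\in[0,1]$ and $\delta=\min_i|t-t_i|$: $\operatorname{Var}(X_t\mid X_{t_1},\dots,X_{t_k})\ge c\,\rho(\delta)^2$. Also $\operatorname{Var}X_t=\int s>0$.
* (c) $X$ has a continuous version with $\sup_{s\ne t}|X_t-X_s|/\omega(|t-s|)<\infty$ a.s.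

Part (b) is the heart: knowing $X$ at any number of other points, at distance $\ge\delta$, leaves an uncertainty of order $\rho(\delta)$, with $c$ *independent of the number of points*.

*Proof of (a).* Let $h=|t-s|$. By (2) the left side is at most $\int\min(h^2\xi^2,4)s(\xi)\,d\xi$. We split at $|\xi|=h^{-1/2}$ and $|\xi|=h^{-1}$.

For $|\xi|\ge1/h$: $e+\xi^2\ge e+h^{-2}\ge2\sqrt e/h\ge e/h$, and $(1+\xi^2)^{-\alpha-1/2}\le|\xi|^{-2\alpha-1}$, so this part is $\le Ch^{2\alpha}\log^{-p}(e/h)$.

For $|\xi|\le h^{-1/2}$: $\xi^2s(\xi)\le|\xi|^{1-2\alpha}$, so this part is $\le Ch^2h^{-(1-\alpha)}=Ch^{2\alpha}h^{1-\alpha}\le Ch^{2\alpha}\log^{-p}(e/h)$, since $h^{1-\alpha}\log^p(e/h)$ is bounded.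

For $h^{-1/2}\le|\xi|\le h^{-1}$: $\log(e+\xi^2)\ge\log(e+1/h)\ge\frac12\log(e/h)$, because $(e+1/h)^2\ge e/h$. So this part is $\le Ch^2\log^{-p}(e/h)\int_{|\xi|\le1/h}|\xi|^{1-2\alpha}d\xi\le Ch^{2\alpha}\log^{-p}(e/h)$.

*Proof of (b).* By (2) it suffices to bound $V=\int|e^{it\xi}-\sum c_ie^{it_i\xi}|^2s(\xi)\,d\xi$ from below for arbitrary real $c_i$. The plan is to test against a function that sees $t$ but none of the $t_i$. Fix $\phi\in C_c^\infty(-1,1)$ with $\phi(0)=1$ and $\hat\phi(x)=\int\phi(r)e^{-irx}dr$. By Fourier inversion,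
$$\int\Big(e^{it\xi}-\sum c_ie^{it_i\xi}\Big)e^{-it\xi}\,\delta\hat\phi(\delta\xi)\,d\xi=2\pi\Big(\phi(0)-\sum c_i\phi\big(\tfrac{t_i-t}\delta\big)\Big)=2\pi,$$
since $|t_i-t|/\delta\ge1$. By Cauchy–Schwarz, with the weights $s^{1/2}$ and $s^{-1/2}$,
$$4\pi^2\le V\int\delta^2|\hat\phi(\delta\xi)|^2s(\xi)^{-1}d\xi,$$
and with $\xi=x/\delta$ the last integral equals
$$\delta\int|\hat\phi(x)|^2(1+x^2/\delta^2)^{\alpha+1/2}\log^p(e+x^2/\delta^2)\,dx.$$
Since $\delta\le1$, $1+x^2/\delta^2\le\delta^{-2}(1+x^2)$. Since $e+x^2/\delta^2\le(e+x^2)(e+\delta^{-2})$, since $a+b\le2ab$ for $a,b\ge1$, and since $e+\delta^{-2}\le(e/\delta)^2$,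
$$\log(e+x^2/\delta^2)\le2\log(e+x^2)\log(e+\delta^{-2})\le4\log(e+x^2)\log(e/\delta).$$
As $\hat\phi$ decays rapidly, the integral is $\le C\delta^{-2\alpha}\log^p(e/\delta)=C\rho(\delta)^{-2}$. So $V\ge c\,\rho(\delta)^2$, and neither $k$ nor the $c_i$ entered.

*Proof of (c).* Let $\Delta_m=\max_k|X_{(k+1)2^{-m}}-X_{k2^{-m}}|$. By (a) and the Gaussian tail bound, $P(\Delta_m>A\rho(2^{-m})\sqrt{m+1})\le2^{m+1}e^{-A^2(m+1)/(2C)}$, which is summable for large $A$. Note $\rho(2^{-m})\sqrt{m+1}\le C\omega(2^{-m})$, since $\log(e2^m)\ge(m+1)\log2$. By Borel–Cantelli, a.s. $\Delta_m\le M'\omega(2^{-m})$ for all $m$, with a random $M'<\infty$.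

Let $s<t$ be dyadic rationals with $2^{-m-1}<t-s\le2^{-m}$, and let $s_j=2^{-j}\lfloor2^js\rfloor$, and $t_j$ similarly. Then $t_m-s_m\in\{0,2^{-m}\}$ and $s_{j+1}-s_j\in\{0,2^{-j-1}\}$, and $s_j=s$ for large $j$; same for $t$. So
$$|X_t-X_s|\le\Delta_m+2\sum_{j>m}\Delta_j\le3M'\sum_{j\ge m}\omega(2^{-j})\le CM'\omega(2^{-m})\le C'M'\omega(|t-s|).$$
The third inequality holds because the log factor in $\omega(2^{-j})$ decreases in $j$, so the sum is dominated by a geometric one. The last holds because $2^{-m\alpha}\le2^\alpha|t-s|^\alpha$ and $\log(e/|t-s|)\le\log(e2^{m+1})\le2\log(e2^m)$. Extend by continuity; as $X$ is continuous in mean square, the extension is a version of $X$. $\square$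

## 6. The test measure on a compact set of $C^\alpha[0,1]$

The purpose of this section is to turn a statement about $X+g$ into prevalence. For $M>0$ let
$$K_M=\{f:\|f\|_\infty\le M,\ |f(t)-f(s)|\le M\omega(|t-s|)\ \text{for all }s\ne t\}\subset C^\alpha[0,1].$$

**Lemma 7.** If $G\subset C[0,1]$ is Borel and $P(X+g\in G)=1$ for every $g\in C^\alpha[0,1]$, then $G\cap C^\alpha[0,1]$ is prevalent.

*Proof.* **Step 1 ($K_M$ is compact in $C^\alpha$).** By Arzelà–Ascoli $K_M$ is compact in $C[0,1]$. We show that uniform convergence inside $K_M$ is $C^\alpha$ convergence. Let $f_k\to f$ uniformly in $K_M$, $h=f_k-f$, $r=|t-s|$. Then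
$$\frac{|h(t)-h(s)|}{r^\alpha}\le\min\big(2M\omega(r)r^{-\alpha},\,2\|h\|_\infty r^{-\alpha}\big).$$
Given $\epsilon>0$, the first term is $<\epsilon$ for $r<r_0$ because $\omega(r)r^{-\alpha}\to0$; for $r\ge r_0$ the second is at most $2\|h\|_\infty r_0^{-\alpha}$, small for large $k$. Hence $K_M$ is compact in $C^\alpha$ and the two topologies coincide on it.

**Step 2 (the measure).** By Lemma 6(c), choose $M$ with $P(X\in K_M)>0$. For Borel $B\subset C^\alpha[0,1]$ the set $B\cap K_M$ is Borel in $K_M$, hence in $C[0,1]$ by Step 1, so $\mu(B)=P(X\in B\cap K_M)/P(X\in K_M)$ is a Borel probability measure with compact support.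

**Step 3 (conclusion).** The inclusion $C^\alpha[0,1]\to C[0,1]$ is continuous, so $B=C^\alpha[0,1]\setminus G$ is Borel, and for $g\in C^\alpha[0,1]$
$$\mu(B+g)\le\frac{P(X-g\notin G)}{P(X\in K_M)}=0.\qquad\square$$

## 7. Second moments, and why they stop at $\alpha=\frac12$

We want a continuous occupation density for $f=X+g$. The first thing to try is Plancherel. Let $\hat\nu_f(u)=\int_0^1e^{iuf(t)}dt$ and $v(s,t)=\mathbb E(X_t-X_s)^2$. Then
$$\mathbb E|\hat\nu_f(u)|^2=\int_0^1\!\!\int_0^1e^{iu(g(t)-g(s))}e^{-u^2v(s,t)/2}\,ds\,dt.$$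
The drift enters only through a factor of modulus one. That is the reason Fourier methods suit prevalence. For $\gamma\ge0$, taking absolute values and integrating in $u$,
$$\mathbb E\int|u|^{2\gamma}|\hat\nu_f(u)|^2du\le C_\gamma\int_0^1\!\!\int_0^1v(s,t)^{-(1+2\gamma)/2}\,ds\,dt.\tag{3}$$
By Lemma 6(a) and by (b) with $k=1$ (the minimum over $c_1$ is at most the value at $c_1=1$), $c\rho(|t-s|)^2\le v(s,t)\le C\rho(|t-s|)^2$. Since $\rho(h)^{-\beta}=h^{-\alpha\beta}\log^{p\beta/2}(e/h)$, the right side of (3) is finite exactly when $\alpha(1+2\gamma)<1$.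

With $\gamma=0$ this holds for every $\alpha<1$: $\nu_f$ almost surely has an $L^2$ density. But an $L^2$ density is defined only a.e.; its positivity set need not be open, and we cannot speak of *every* $y$. To get continuity from (3) one wants $\hat\nu_f\in L^1$, which follows by Cauchy–Schwarz if some $\gamma>\frac12$ is allowed. This needs $2\alpha<1$. For $\alpha\ge\frac12$ no $\gamma\geq\frac12$ is allowed, and for $g=0$ relation (3) is an equality, so the left side really is infinite then. Even for $\alpha<\frac12$ we would still owe the bound (D2), uniform over all levels and all dyadic intervals at once.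

The way past this point is to use moments of high order $n$ instead of order $2$. Suppose we know $\mathbb E|L(y,I)-L(y',I)|^n\le C|y-y'|^{n\theta}|I|^{n\kappa}$ with a tiny $\theta>0$. Continuity in $y$ costs only $n\theta>1$ (a Kolmogorov-type argument), and controlling all $2^m$ intervals of length $2^{-m}$ at once costs a factor $2^m$ in the $n$-th moment, that is, $2^{m/n}$ in size. Both costs vanish as $n\to\infty$. What makes all orders accessible is Lemma 6(b), which holds for any number of points.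

## 8. Moments of every even order

Let $p_\varepsilon$ be the density of $N(0,\varepsilon)$ and
$$L_\varepsilon(y,I)=L_\varepsilon(f;y,I)=\int_Ip_\varepsilon(f(t)-y)\,dt,$$
the density of $\nu_{f,I}*N(0,\varepsilon)$ at $y$.

We recall two identities for an invertible covariance matrix $\Sigma$ of $(X_{t_1},\dots,X_{t_n})$:
$$\det\Sigma=\prod_j\operatorname{Var}(X_{t_j}\mid X_{t_i},i<j),\qquad(\Sigma^{-1})_{jj}=\frac1{\operatorname{Var}(X_{t_j}\mid X_{t_i},i\ne j)}.\tag{4}$$
For the first, factor the joint density into successive conditional densities and compare values at $0$. For the second, view the density $\propto e^{-\frac12x^T\Sigma^{-1}x}$ as a function of $x_j$ alone: it is Gaussian with variance $1/(\Sigma^{-1})_{jj}$. For distinct $t_j$, $\Sigma$ is invertible by Lemma 6(b).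

**Lemma 8.** Let $H\in(\alpha,1)$, $\theta\in(0,1]$, $\kappa:=1-H(1+2\theta)>0$, and let $n\ge2$ be even. There is $C$ such that for all $g\in C[0,1]$, $f=X+g$, $\varepsilon\in(0,1]$, intervals $I\subset[0,1]$ and $y,y'\in\mathbb R$:
$$\mathbb EL_\varepsilon(y,I)^n\le C|I|^{n\kappa},\qquad\mathbb E|L_\varepsilon(y,I)-L_\varepsilon(y',I)|^n\le C|y-y'|^{n\theta}|I|^{n\kappa}.$$

*Proof.* **Step 1 (remove the drift).** We write the moment as a Fourier integral and take absolute values. Since $p_\varepsilon(x)=\frac1{2\pi}\int e^{iux-\varepsilon u^2/2}du$, Fubini (absolute convergence comes from $e^{-\varepsilon u^2/2}$) gives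
$$\mathbb E(L_\varepsilon(y,I)-L_\varepsilon(y',I))^n=\frac1{(2\pi)^n}\int_{I^n}\int_{\mathbb R^n}\prod_j(e^{-iu_jy}-e^{-iu_jy'})e^{-\varepsilon u_j^2/2}\;e^{i\sum u_jg(t_j)}e^{-\frac12u^T\Sigma u}\,du\,dt.$$
We have $|e^{ia}-e^{ib}|\le\min(2,|a-b|)\le2|a-b|^\theta$. Taking absolute values, the factors with $g$ and $\varepsilon$ disappear, and by symmetry in the $t_j$ the modulus is at most
$$C|y-y'|^{n\theta}\,n!\int_{t_1<\dots<t_n,\ t_j\in I}J(t)\,dt,\qquad J(t)=\int_{\mathbb R^n}\prod_j|u_j|^\theta e^{-\frac12u^T\Sigma u}\,du.$$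

**Step 2 (bound $J$ by conditional variances).** With $U\sim N(0,\Sigma^{-1})$ and Hölder's inequality $\mathbb E\prod|U_j|^\theta\le\prod(\mathbb E|U_j|^{n\theta})^{1/n}$,
$$J=(2\pi)^{n/2}(\det\Sigma)^{-1/2}\,\mathbb E\prod_j|U_j|^\theta\le C(\det\Sigma)^{-1/2}\prod_j\big((\Sigma^{-1})_{jj}\big)^{\theta/2}.$$

**Step 3 (bound by gaps).** Let $h_j=t_j-t_{j-1}$ for $2\le j\le n$, and $h_1=h_{n+1}=1$. Since $H>\alpha$, $\rho(\delta)\ge c_H\delta^H$. Among $t_1,\dots,t_{j-1}$ the point nearest to $t_j$ is at distance $h_j$; among all other points the nearest is at distance $\min(h_j,h_{j+1})$. So (4) and Lemma 6(b) give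
$$(\det\Sigma)^{-1/2}\le C\prod_{j=2}^nh_j^{-H},\qquad\big((\Sigma^{-1})_{jj}\big)^{\theta/2}\le C\min(h_j,h_{j+1})^{-H\theta}\le Ch_j^{-H\theta}h_{j+1}^{-H\theta},\tag{5}$$
the last step because all $h$'s are $\le1$. In the product over $j$ each gap $h_2,\dots,h_n$ occurs twice in the second kind of factor, so $J\le C\prod_{j=2}^nh_j^{-H(1+2\theta)}=C\prod_{j=2}^nh_j^{\kappa-1}$.

**Step 4 (integrate).** Using coordinates $t_1,h_2,\dots,h_n$,
$$\int J\,dt\le C|I|\Big(\int_0^{|I|}h^{\kappa-1}dh\Big)^{n-1}\le C|I|^{1+(n-1)\kappa}\le C|I|^{n\kappa},$$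
since $\kappa\le1$ and $|I|\le1$. This is the second estimate. For the first, bound the factors $|e^{-iu_jy}|$ by $1$, so that $|u_j|^\theta$ is replaced by $1$. The same steps with $\theta=0$ give $C|I|^{1+(n-1)(1-H)}\le C|I|^{n\kappa}$, as $1-H\ge\kappa$. $\square$

## 9. From integrated differences to Hölder continuity

The moments control differences at fixed pairs $(y,y')$; we need all $y$ at once. The next lemma is deterministic. For $d=1$ it is an instance of the Garsia–Rodemich–Rumsey inequality; for general $d$ one can also quote the fractional Sobolev embedding (Di Nezza, Palatucci and Valdinoci, *Bull. Sci. Math.* 136 (2012), Theorems 5.4 and 8.2). Here is a direct proof.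

**Lemma 9.** Let $n\ge1$, $q>0$, $nq>d$, let $h$ be continuous on $Q_0=[-R,R]^d$ and
$$B=\iint_{Q_0\times Q_0}\frac{|h(y)-h(y')|^n}{|y-y'|^{d+nq}}\,dy\,dy'.$$
Then $|h(y)-h(y')|\le C\,B^{1/n}|y-y'|^{q-d/n}$ on $Q_0$, with $C$ depending only on $d,n,q$.

*Proof.* For a closed cube $Q\subset Q_0$ let $h_Q$ be the mean of $h$ over $Q$. If $Q$ has side $r$ and $Q'\subset Q$ has side $r/2$, then by Jensen's inequality
$$|h_{Q'}-h_Q|^n\le\frac1{|Q'||Q|}\iint_{Q'\times Q}|h(z)-h(z')|^n\,dz\,dz'\le2^dr^{-2d}(\sqrt d\,r)^{d+nq}B=C\,r^{nq-d}B.$$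
Given $y\in Q$, take nested cubes $Q=Q_{(0)}\supset Q_{(1)}\supset\cdots$ containing $y$, halving the side each time. By continuity $h_{Q_{(k)}}\to h(y)$, so, since $q-d/n>0$,
$$|h(y)-h_Q|\le\sum_kCB^{1/n}(2^{-k}r)^{q-d/n}\le CB^{1/n}r^{q-d/n}.$$
For $y\ne y'$ in $Q_0$ let $r=\max_i|y_i-y_i'|\le2R$. In each coordinate, the interval between $y_i$ and $y'_i$ has length at most $r\le2R$, so it is contained in an interval of length $r$ inside $[-R,R]$. Thus a cube of side $r$ in $Q_0$ contains both points. Apply the bound to $y$ and to $y'$, and use $r\le|y-y'|$. $\square$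

## 10. The good set: all levels and all dyadic intervals at once

For $j\in\mathbb N$ choose $H_j\in(\alpha,1)$, $\theta_j,\eta_j\in(0,1)$ with $\kappa_j=1-H_j(1+2\theta_j)>\eta_j$ and $\kappa_j-\eta_j\to1-\alpha$ (let $H_j\downarrow\alpha$, $\theta_j\downarrow0$, $\eta_j\downarrow0$ and start late enough), and an even
$$n_j>\max(4/\theta_j,\,1/\eta_j).$$
The first condition on $n_j$ will pay for continuity in $y$, the second for the number of intervals. Suppressing $j$, for $R\in\mathbb N$ put
$$Q_\varepsilon(f,I,R)=L_\varepsilon(0,I)^n+\iint_{[-R,R]^2}\frac{|L_\varepsilon(y,I)-L_\varepsilon(y',I)|^n}{|y-y'|^{1+n\theta/2}}\,dy\,dy',$$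
$$S^{(j)}_{\varepsilon,R}(f)=\sum_{m\ge0}\sum_{I\in\mathcal D_m}2^{mn(\kappa-\eta)}Q_\varepsilon(f,I,R),$$
$$G=\Big\{f\in C[0,1]:\ \liminf_{k\to\infty}S^{(j)}_{1/k,R}(f)<\infty\ \text{for all }j,R\in\mathbb N\Big\}.$$
The set $G$ depends only on the chosen parameters, not on the exponent $p$ of the process.

**Step 1 ($G$ is Borel).** This is needed for Lemma 7. The map $f\mapsto L_\varepsilon(f;y,I)$ is continuous on $C[0,1]$. As $p_\varepsilon$ is Lipschitz, $|L_\varepsilon(y,I)-L_\varepsilon(y',I)|\le C_\varepsilon|y-y'|$ with $C_\varepsilon$ independent of $f$, so the integrand in $Q_\varepsilon$ is dominated by $C_\varepsilon^n|y-y'|^{n-1-n\theta/2}$. This is bounded on $[-R,R]^2$ because $n-1-n\theta/2\ge n/2-1\ge0$. By dominated convergence $Q_\varepsilon$ is continuous in $f$; so $S^{(j)}_{\varepsilon,R}$ and $\liminf_kS^{(j)}_{1/k,R}$ are Borel, and $G$ is a countable intersection of Borel sets.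

**Step 2 ($P(X+g\in G)=1$ for all $g\in C[0,1]$).** By Lemma 8,
$$\mathbb EQ_\varepsilon(X+g,I,R)\le C|I|^{n\kappa}\Big(1+\iint_{[-R,R]^2}|y-y'|^{n\theta-1-n\theta/2}dy\,dy'\Big)\le C_R|I|^{n\kappa},$$
because $n\theta/2-1>-1$. Hence, uniformly in $\varepsilon\in(0,1]$,
$$\mathbb ES^{(j)}_{\varepsilon,R}(X+g)\le C_R\sum_m2^m\,2^{mn(\kappa-\eta)}\,2^{-mn\kappa}=C_R\sum_m2^{m(1-n\eta)}<\infty,$$
as $n\eta>1$. By Fatou $\mathbb E\liminf_kS^{(j)}_{1/k,R}(X+g)<\infty$, so the $\liminf$ is a.s. finite, for all of the countably many $(j,R)$ at once.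

**Step 3.** By Lemma 7, $G\cap C^\alpha[0,1]$ is prevalent.

**Lemma 10.** There is a constant $\theta'>0$ such that for each $f\in G$:

1. for every $I\in\mathcal D$, $\nu_{f,I}$ has a (unique) continuous compactly supported density $L_f(\cdot,I)$, and $L_f(y,I)=\lim_{\varepsilon\to0}L_\varepsilon(y,I)$ for all $y$;
2. for each $s\in(0,1-\alpha)$ there is $C_{f,s}$ with $\sup_yL_f(y,I)\le C_{f,s}|I|^s$ for all $I\in\mathcal D$;
3. for every $R\in\mathbb N$ with $R>\|f\|_\infty+1$ there is $C_{f,R}$ with $|L_f(y,I)-L_f(y',I)|\le C_{f,R}|y-y'|^{\theta'}$ for all $I\in\mathcal D$ and $y,y'\in[-R,R]$.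

*Proof.* **Step 1 (uniform bounds for the smoothed densities).** Fix $j$ and $R\in\mathbb N$ with $R>\|f\|_\infty+1$. Along a subsequence $k_i$, $S^{(j)}_{1/k_i,R}(f)\le M$. Every term of the sum is $\le M$, so $Q_{1/k_i}(f,I,R)\le M|I|^{n(\kappa-\eta)}$ for *all* $I\in\mathcal D$. Lemma 9 with $d=1$, $q=\theta/2$ (note $nq>2$) gives on $[-R,R]$
$$|L_{1/k_i}(y,I)-L_{1/k_i}(y',I)|\le C|I|^{\kappa-\eta}|y-y'|^{\theta/2-1/n},\qquad\sup_{[-R,R]}L_{1/k_i}(\cdot,I)\le C|I|^{\kappa-\eta},\tag{6}$$
the second because $L_{1/k_i}(0,I)^n\le M|I|^{n(\kappa-\eta)}$. Here $C$ depends on $f,j,R$ but not on $I$, $i$, and $\theta/2-1/n\ge\theta/4$.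

**Step 2 (pass to the limit).** For fixed $I$, by Arzelà–Ascoli a further subsequence converges uniformly on $[-R,R]$ to a continuous function satisfying (6). Since $\nu_{f,I}*N(0,1/k)\to\nu_{f,I}$ weakly, testing with continuous functions supported in $(-R,R)$ shows that the limit is a density of $\nu_{f,I}$ on $(-R,R)$. As $\nu_{f,I}$ is carried by $[-\|f\|_\infty,\|f\|_\infty]$, this continuous density vanishes for $\|f\|_\infty<|y|\le R$; extend it by $0$ to $\mathbb R$. A continuous density is unique, so it does not depend on $j$, $R$ or the subsequences. Call it $L_f(\cdot,I)$. Now $L_\varepsilon(\cdot,I)=L_f(\cdot,I)*p_\varepsilon\to L_f(\cdot,I)$ pointwise. This is 1.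

**Step 3 (read off the bounds).** By (6), $\sup_yL_f(y,I)\le C_{f,j}|I|^{\kappa_j-\eta_j}$ for all $I\in\mathcal D$ and every $j$. Given $s<1-\alpha$ choose $j$ with $\kappa_j-\eta_j\ge s$: this is 2. For 3 take $j=1$ and $\theta'=\theta_1/4$, using $|I|\le1$ and $|y-y'|\le2R$. $\square$

**Proof of Theorem 1.** Every $f\in G\cap C^\alpha[0,1]$ satisfies (D1) and (D2) by Lemma 10, hence items 1–3 by Proposition 5. By Step 3 above this set is prevalent. $\blacksquare$

## 11. A logarithmic gauge: proof of Theorem 2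

In Lemma 8 the order $n$ was fixed and constants were careless. Now we let $n$ grow with the scale, $n=m$ for $|I|=2^{-m}$, and keep track of the dependence on $n$. Choose $p$ with $1<p<2(c-\alpha)$, possible as $c>\alpha+\frac12$, and take $X$ for this $p$. By Section 10, $P(X+g\in G)=1$. Let
$$G^*=\Big\{f\in G:\ \sup_{m\ge1}\max_{I\in\mathcal D_m}\sup_{y\in\mathbb Q}L_f(y,I)\,2^{m(1-\alpha)}m^{-c}<\infty\Big\}.$$
It is Borel, since $L_f(y,I)=\lim_kL_{1/k}(f;y,I)$ on $G$.

**Step 1 (moments with explicit dependence on $n$).** Let $f=X+g$, $|I|=\ell=2^{-m}$, $n\ge2$. For $t_1<\dots<t_n$ in $I$, $\mathbb E\prod_jp_\varepsilon(f(t_j)-y)$ is the value at $(y,\dots,y)$ of the density of a Gaussian vector with mean $(g(t_j))$ and covariance $\Sigma+\varepsilon\,\mathrm{Id}$. So it is at most $(2\pi)^{-n/2}\det(\Sigma+\varepsilon\,\mathrm{Id})^{-1/2}\le(\det\Sigma)^{-1/2}$, and by (4) and Lemma 6(b) this is $\le C^n\prod_{j=2}^n\rho(h_j)^{-1}$ with $h_j=t_j-t_{j-1}$ and $C$ independent of $n$.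

Write $h_j=\ell x_j$. Since $\log(e/h_j)=\log(e/\ell)+\log(1/x_j)\le\log(e/\ell)\log(e/x_j)$,
$$\rho(h_j)^{-1}\le\ell^{-\alpha}\log^{p/2}(e/\ell)\,w(x_j),\qquad w(x)=x^{-\alpha}\log^{p/2}(e/x).$$
The gaps satisfy $\sum_{j\ge2}x_j\le1$, and exploiting this constraint is what produces a good power of $n$: as $1\le e^{n(1-\sum x_j)}$ there,
$$\int_{x_j>0,\ \sum_{j\ge2}x_j\le1}\prod_{j=2}^nw(x_j)\,dx\le e^n\Big(\int_0^1e^{-nx}w(x)\,dx\Big)^{n-1}\le C^n\big(n^{\alpha-1}\log^{p/2}(en)\big)^{n-1}.$$
For the last step substitute $x=v/n$, which turns the integral into $n^{\alpha-1}\int_0^ne^{-v}v^{-\alpha}\log^{p/2}(en/v)\,dv$, and use $\log(en/v)\le\log(en)(1+\log^+(1/v))$. Now $\mathbb EL_\varepsilon(y,I)^n$ is $n!\le n^n$ times the integral over ordered times, and the integral over $t_1$ and the $h_j$ brings $\ell\cdot\ell^{n-1}$. Hence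
$$\mathbb EL_\varepsilon(y,I)^n\le n^nC^n\,\ell\,\big[\ell^{1-\alpha}\log^{p/2}(e/\ell)\big]^{n-1}\big(n^{\alpha-1}\log^{p/2}(en)\big)^{n-1}.$$
Using $\ell\le\ell^{1-\alpha}$, $\log\ge1$ in both places, and $n^{1-\alpha}\le2^n$,
$$\mathbb EL_\varepsilon(y,I)^n\le\big[C\,\ell^{1-\alpha}\log^{p/2}(e/\ell)\,n^\alpha\log^{p/2}(en)\big]^n.$$
By Fatou and Lemma 10.1 the same bound holds for $\mathbb EL_f(y,I)^n$. With $n=m\ge2$, for all $I\in\mathcal D_m$ and $y\in\mathbb R$,
$$\mathbb EL_f(y,I)^m\le b_m^m,\qquad b_m=C2^{-m(1-\alpha)}m^{\alpha+p/2}\log^{p/2}(em)\le C'2^{-m(1-\alpha)}m^c,$$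
because $\alpha+p/2<c$.

**Step 2 (union bound over a fine grid of levels).** Let $A=\lceil1/\theta'\rceil$ and $R\in\mathbb N$. The grid $2^{-Am}\mathbb Z\cap[-R,R]$ has at most $3R\,2^{Am}$ points. By Markov's inequality for $m$-th powers,
$$P\big(\exists I\in\mathcal D_m,\ y\in2^{-Am}\mathbb Z\cap[-R,R]:L_f(y,I)>2^{A+2}b_m\big)\le2^m\cdot3R\,2^{Am}\cdot2^{-(A+2)m}=3R\,2^{-m}.$$
By Borel–Cantelli, a.s. for every $R$ and all large $m$ this event fails.

**Step 3 (from the grid to all levels).** Take a (random) integer $R>\|f\|_\infty+1$. Each $y\in[-R,R]$ is within $2^{-Am}$ of a grid point in $[-R,R]$, so Lemma 10.3 extends the bound to all $y\in[-R,R]$ with additional error $C_{f,R}2^{-Am\theta'}\le C_{f,R}2^{-m}\le C_{f,R}2^{-m(1-\alpha)}$; off $[-R,R]$, $L_f(\cdot,I)=0$. The finitely many small $m$ do no harm, since each $L_f(\cdot,I)$ is bounded. So $P(X+g\in G^*)=1$ for every $g\in C^\alpha[0,1]$, and $G^*\cap C^\alpha[0,1]$ is prevalent by Lemma 7.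

**Step 4 (mass distribution).** Let $f\in G^*\cap C^\alpha[0,1]$ and $y\in U_f$. By continuity the bound in $G^*$ holds for all real $y$. Let $m_y$ be the measure of Proposition 5. If $A$ is closed with $r=\operatorname{diam}A\in(0,\frac12]$ and $2^{-m-1}<r\le2^{-m}$, then $m\ge1$, $A$ is covered by two elements of $\mathcal D_m$, and $\log(e/r)\ge m\log2$, so
$$m_y(A)\le C2^{-m(1-\alpha)}m^c\le C\,r^{1-\alpha}(\log(e/r))^c=C\varphi(r);$$
and $m_y(A)=0$ if $r=0$. Hence $\mathcal H^\varphi(f^{-1}(y))\ge L_f(y)/C>0$. $\blacksquare$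

## 12. Non-shy sets of counterexamples: proof of Theorem 3

To show that a set is *not* shy we use the following criterion.

**(O)** *If $S\subset C^\alpha[0,1]$ contains a translate of every compact set, then $S$ is not shy.* Indeed, let $B\supset S$ be Borel and $\mu$ be carried by a compact $K$. If $K+g\subset S$, then $K\subset B-g$, so $\mu(B-g)=1\ne0$.

*Example.* $S=\{f:f>0\text{ on }[0,1]\}$ contains $K+c$ for a large constant $c$, so it is not shy. By the same token $\{f:f<0\}$ is not shy; so "not shy" is weaker than "prevalent".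

**Proof of (a).** The aim is to translate a given compact set so that every function crosses its value at $\frac12$ only once. Let $K$ be compact, $M>\sup_K\|f\|_\alpha$, $h(t)=\operatorname{sgn}(t-\frac12)|t-\frac12|^\alpha\in C^\alpha[0,1]$. For $f\in K$, $F=f+Mh$ and $t>\frac12$,
$$F(t)-F(\tfrac12)\ge(M-[f]_\alpha)|t-\tfrac12|^\alpha>0,$$
and similarly $F(t)-F(\frac12)<0$ for $t<\frac12$. So $y=F(\frac12)$ is interior to the interval $F([0,1])$ and $F^{-1}(y)=\{\frac12\}$. Apply (O) to $K+Mh$.

**Proof of (b).** We look for functions that at *some* scales oscillate much less than $2^{-m\alpha}$. Let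
$$S_0=\Big\{F\in C^\alpha[0,1]:\ \liminf_m2^{m\alpha}\omega_m(F)=0\Big\},\qquad\omega_m(F)=\max_{I\in\mathcal D_m}\operatorname{osc}_IF.$$

**Step 1 (tent expansion).** This step decomposes $f$ by scales. Let $\Pi_nf$ be the piecewise linear interpolation of $f$ at the points $k2^{-n}$ and $\Delta_nf=\Pi_{n+1}f-\Pi_nf$. On each interval of $\mathcal D_n$, $\Delta_nf$ is a tent, zero at the endpoints, of height $|f(\text{midpoint})-\text{average of the endpoint values}|\le[f]_\alpha2^{-n\alpha}$. So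
$$\|\Delta_nf\|_\infty\le[f]_\alpha2^{-n\alpha},\qquad\operatorname{Lip}(\Delta_nf)\le2^{n+1}\|\Delta_nf\|_\infty,\qquad f=\Pi_0f+\sum_{n\ge0}\Delta_nf,$$
with uniform convergence, as $\Pi_nf\to f$.

**Step 2 (the translation).** Given a compact $K$, we cancel, on long blocks of scales, the tents of a finite net. Let $A=\sup_K\|f\|_\alpha$. For each $j\in\mathbb N$ let $\{f_{j,i}\}_i\subset K$ be a finite $1/j$-net of $K$ in $C^\alpha$. Enumerate the pairs $(j,i)$ as $(j_l,i_l)_{l\ge1}$, each occurring once, and choose disjoint blocks $B_l=[c_l-j_l,c_l+j_l)\cap\mathbb Z$ with $c_l\ge j_l$ increasing. Put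
$$g=-\sum_l\sum_{n\in B_l}\Delta_nf_{j_l,i_l}.$$
We check $g\in C^\alpha[0,1]$. The series converges uniformly by Step 1. If $2^{-N-1}<r=|t-s|\le2^{-N}$, use the Lipschitz bound for $n\le N$ and the sup bound for $n>N$:
$$|g(t)-g(s)|\le\sum_{n\le N}2A2^{n(1-\alpha)}r+\sum_{n>N}2A2^{-n\alpha}\le C_\alpha A\big(2^{N(1-\alpha)}r+2^{-N\alpha}\big)\le C_\alpha Ar^\alpha.$$

**Step 3 ($K+g\subset S_0$).** Let $f\in K$ and $F=f+g=\Pi_0f+\sum_nd_n$. Here $d_n$ consists of level-$n$ tents, so $\operatorname{Lip}(d_n)\le2^{n+1}\|d_n\|_\infty$, and $\|d_n\|_\infty\le2A2^{-n\alpha}$. For each $j$ pick $i$ with $\|f-f_{j,i}\|_\alpha\le1/j$, let $l$ be the index of the pair $(j,i)$ and $N=c_l\ge j$. For $n\in B_l=[N-j,N+j)$ we have $d_n=\Delta_n(f-f_{j,i})$, so $\|d_n\|_\infty\le\frac1j2^{-n\alpha}$. Hence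
$$\omega_N(F)\le A2^{-N}+\sum_{n<N}2^{n+1}\|d_n\|_\infty2^{-N}+\sum_{n\ge N}2\|d_n\|_\infty.$$
Split the first sum into $n<N-j$ and $N-j\le n<N$. These parts are $\le C_\alpha A2^{(N-j)(1-\alpha)}2^{-N}$ and $\le C_\alpha\frac1j2^{N(1-\alpha)}2^{-N}$. Split the second sum into $N\le n<N+j$ and $n\ge N+j$. These are $\le C_\alpha\frac1j2^{-N\alpha}$ and $\le C_\alpha A2^{-(N+j)\alpha}$. Altogether
$$\omega_N(F)\le C_\alpha2^{-N\alpha}\Big(A2^{-N(1-\alpha)}+A2^{-j(1-\alpha)}+\tfrac1j+A2^{-j\alpha}\Big).$$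
As $j\to\infty$ also $N\ge j\to\infty$, so $\liminf_N2^{N\alpha}\omega_N(F)=0$. Thus $K+g\subset S_0$, and by (O) $S_0$ is not shy.

**Step 4 (a.e. level).** This gives the first claim. Let $F\in S_0$ and let $N_m(y)$ be the number of $I\in\mathcal D_m$ meeting $F^{-1}(y)$, that is, with $y\in F(I)$. Then $\int N_m(y)\,dy=\sum_{I\in\mathcal D_m}\lambda(F(I))\le2^m\omega_m(F)$, so
$$\int N_m(y)2^{-m(1-\alpha)}\,dy\le2^{m\alpha}\omega_m(F)\to0\quad\text{along a subsequence.}$$
Covering $F^{-1}(y)$ by these $N_m(y)$ intervals of length $2^{-m}$ and using Fatou along the subsequence, $\mathcal H^{1-\alpha}(F^{-1}(y))\le\liminf_mN_m(y)2^{-m(1-\alpha)}=0$ for a.e. $y$. So the set in the first claim contains $S_0$ and is not shy.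

**Step 5 (every level).** If moreover $F\in G$, then (D1) holds and (1) gives $N_m(y)2^{-m(1-\alpha)}\le2\Lambda2^{m\alpha}\omega_m(F)$ for *every* $y$; the right side has $\liminf$ zero, so $\mathcal H^{1-\alpha}(F^{-1}(y))=0$ for every $y\in\mathbb R$. The set $S_0\cap G$ is not shy: otherwise $S_0\subset(S_0\cap G)\cup(C^\alpha[0,1]\setminus G)$ would be contained in the union of two shy sets, hence shy by Section 2. $\blacksquare$

## 13. Maps into $\mathbb R^d$ with $\alpha d<1$: proof of Theorem 4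

The norm on $C^\alpha([0,1],\mathbb R^d)$ is given by the same formula with the Euclidean norm, and shy and prevalent are defined as before. We redo each estimate in which the dimension of the target matters.

**Step 1 (test measure).** Let $X=(X^1,\dots,X^d)$ have i.i.d. coordinates distributed as the process of Section 5. By Lemma 6(c) applied to each coordinate, $\sup_{s\ne t}|X_t-X_s|/\omega(|t-s|)<\infty$ a.s. The set $K_M$ of $f\colon[0,1]\to\mathbb R^d$ with $\|f\|_\infty\le M$ and $|f(t)-f(s)|\le M\omega(|t-s|)$ is compact in $C([0,1],\mathbb R^d)$ by Arzelà–Ascoli. The proof of Lemma 7 uses only this compactness, the two-term minimum, and $P(X\in K_M)>0$. So: if $G\subset C([0,1],\mathbb R^d)$ is Borel and $P(X+g\in G)=1$ for every $g\in C^\alpha([0,1],\mathbb R^d)$, then $G\cap C^\alpha([0,1],\mathbb R^d)$ is prevalent.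

**Step 2 (moments).** Let $p_\varepsilon$ be the density of $N(0,\varepsilon\,\mathrm{Id}_d)$, $L_\varepsilon(y,I)=\int_Ip_\varepsilon(f(t)-y)\,dt$, $H\in(\alpha,1)$, $\theta\in(0,1]$, and
$$\kappa=1-H(d+2\theta)>0.$$
We claim that the two estimates of Lemma 8 hold for $y,y'\in\mathbb R^d$, $n$ even, and $g\in C([0,1],\mathbb R^d)$. Now $p_\varepsilon(x)=(2\pi)^{-d}\int_{\mathbb R^d}e^{iu\cdot x-\varepsilon|u|^2/2}du$ and $|e^{-iu\cdot y}-e^{-iu\cdot y'}|\le2|u|^\theta|y-y'|^\theta$. With $u_j\in\mathbb R^d$ and $u^k=(u_1^k,\dots,u_n^k)$, independence of the coordinates gives $\mathbb Ee^{i\sum_ju_j\cdot X_{t_j}}=\prod_{k=1}^de^{-\frac12(u^k)^T\Sigma u^k}$, where $\Sigma$ is the covariance matrix of one coordinate. As in Lemma 8, the $n$-th moment of the difference is at most $C|y-y'|^{n\theta}\,n!\int_{t_1<\dots<t_n,\ t_j\in I}J\,dt$ with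
$$J=\int_{\mathbb R^{nd}}\prod_j|u_j|^\theta\prod_ke^{-\frac12(u^k)^T\Sigma u^k}\,du=(2\pi)^{nd/2}(\det\Sigma)^{-d/2}\,\mathbb E\prod_j|U_j|^\theta,$$
where $U_j=(U_j^1,\dots,U_j^d)$ and $U^1,\dots,U^d$ are i.i.d. $N(0,\Sigma^{-1})$. Each $U_j$ is $N(0,(\Sigma^{-1})_{jj}\mathrm{Id}_d)$, so $\mathbb E|U_j|^{n\theta}=C((\Sigma^{-1})_{jj})^{n\theta/2}$. By Hölder's inequality and (5),
$$J\le C(\det\Sigma)^{-d/2}\prod_j\big((\Sigma^{-1})_{jj}\big)^{\theta/2}\le C\prod_{j=2}^nh_j^{-Hd-2H\theta}=C\prod_{j=2}^nh_j^{\kappa-1}.$$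
Integrating as before gives $C|I|^{1+(n-1)\kappa}\le C|I|^{n\kappa}$. For $\mathbb EL_\varepsilon(y,I)^n$ the case $\theta=0$ gives $C|I|^{1+(n-1)(1-Hd)}\le C|I|^{n\kappa}$, since $1-Hd\ge\kappa$.

**Step 3 (good set).** Since $\alpha d<1$, we can choose $H_j\downarrow\alpha$, $\theta_j\downarrow0$, $\eta_j\downarrow0$ with $\kappa_j=1-H_j(d+2\theta_j)>\eta_j$; then $\kappa_j-\eta_j\to1-\alpha d$. Choose even $n_j>\max(4d/\theta_j,1/\eta_j)$, put
$$Q_\varepsilon(f,I,R)=L_\varepsilon(0,I)^n+\iint_{([-R,R]^d)^2}\frac{|L_\varepsilon(y,I)-L_\varepsilon(y',I)|^n}{|y-y'|^{d+n\theta/2}}\,dy\,dy',$$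
and define $S^{(j)}_{\varepsilon,R}$ and $G$ as in Section 10. For continuity of $Q_\varepsilon$ in $f$, the integrand is dominated by $C_\varepsilon^n|y-y'|^{n-d-n\theta/2}$, integrable since $n-n\theta/2>0$. So $G$ is Borel. By Step 2, $\mathbb EQ_\varepsilon(X+g,I,R)\le C_R|I|^{n\kappa}$, because $|y-y'|^{n\theta-d-n\theta/2}$ is integrable ($n\theta/2-d>-d$). Hence $\mathbb ES^{(j)}_{\varepsilon,R}(X+g)\le C_R\sum_m2^{m(1-n\eta)}<\infty$ uniformly in $\varepsilon\in(0,1]$, and Fatou gives $P(X+g\in G)=1$. By Step 1, $G\cap C^\alpha([0,1],\mathbb R^d)$ is prevalent.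

**Step 4 (densities).** Let $f\in G$, $R\in\mathbb N$, $R>\|f\|_\infty+1$. Along a subsequence $Q_{1/k_i}(f,I,R)\le M|I|^{n(\kappa-\eta)}$ for all $I\in\mathcal D$. Lemma 9 with $q=\theta/2$ applies, as $n\theta/2>2d>d$, and gives on $[-R,R]^d$
$$|L_{1/k_i}(y,I)-L_{1/k_i}(y',I)|\le C|I|^{\kappa-\eta}|y-y'|^{\theta/2-d/n},\qquad\sup L_{1/k_i}(\cdot,I)\le C|I|^{\kappa-\eta},$$
with $\theta/2-d/n\ge\theta/4$. A uniform limit along a further subsequence is a continuous density of $\nu_{f,I}$ on $(-R,R)^d$; it vanishes at points with $|y|>\|f\|_\infty$ and is extended by $0$. It is unique, so letting $j$ vary we obtain (D1), and (D2) for every $s\in(0,1-\alpha d)$.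

**Step 5 (fibers).** Let $f\in G\cap C^\alpha([0,1],\mathbb R^d)$, $L_f=L_f(\cdot,[0,1])$, $\Lambda=\max L_f$, $U_f=\{L_f>0\}$. Steps 1–4 of the proof of Proposition 5 never use that the target is $\mathbb R$. They give $\lambda(f^{-1}(U_f))=1$ and, with exponents $s<1-\alpha d$, $\dim_Hf^{-1}(y)\ge1-\alpha d$ for $y\in U_f$. For the upper bound let $\omega_m(f)=\max_{I\in\mathcal D_m}\operatorname{diam}f(I)\le[f]_\alpha2^{-m\alpha}$. If $I\in\mathcal D_m$ meets $f^{-1}(y)$, then $f(I)$ lies in the closed ball $\overline B(y,\omega_m(f))$, so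
$$N_m(y)2^{-m}\le\nu_f\big(\overline B(y,\omega_m(f))\big)\le C_d\Lambda\,\omega_m(f)^d\le C_d\Lambda[f]_\alpha^d\,2^{-m\alpha d}.$$
Hence $\overline{\dim}_Bf^{-1}(y)\le1-\alpha d$ for all $y\in\mathbb R^d$. Since $\dim_H\le\underline{\dim}_B\le\overline{\dim}_B$, $\dim_Hf^{-1}(y)=\dim_Bf^{-1}(y)=1-\alpha d$ for all $y\in U_f$. $\blacksquare$
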